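# A gentle graphic arrangement that contracts to the octahedron

## 1. The likelihood equations of a triangle and of a four-cycle

Take the three linear forms $f_1=x$, $f_2=y$, $f_3=x-y$ on $\mathbb C^2$. They are the differences of coordinates along the edges of a triangle, after one coordinate has been set to $0$. Attach parameters $s_1,s_2,s_3$ and consider $\ell=s_1\log x+s_2\log y+s_3\log(x-y)$. A point with $xy(x-y)\ne0$ is critical for $\ell$ when
$$\frac{s_1}{x}+\frac{s_3}{x-y}=0,\qquad \frac{s_2}{y}-\frac{s_3}{x-y}=0 .$$
Which polynomials in $x,y,s_1,s_2,s_3$ vanish on all such pairs (point, parameter)? Clearing denominators gives some of them, but often with superfluous factors. A more economical way is to apply to $\ell$ only those polynomial vector fields $\theta=g\,\partial_x+h\,\partial_y$ for which $\theta(\ell)=\sum s_i\,\theta(f_i)/f_i$ is already a polynomial. This means $x\mid g$, $y\mid h$, $(x-y)\mid g-h$. Write $g=xp$, $h=yq$. Modulo $x-y$ the last condition reads $x(p-q)\equiv0$, so $p=q+(x-y)t$ with a polynomial $t$. Hence these fields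 form a free module with basis $\theta_E=x\partial_x+y\partial_y$ and $x(x-y)\partial_x$, and they produce the two polynomials
$$s_1+s_2+s_3,\qquad s_1(x-y)+s_3x .$$
Eliminating $s_2$, we are left with $\mathbb C[x,y,s_1,s_3]/(s_1(x-y)+s_3x)$. The polynomial $s_1(x-y)+s_3x$ is linear in $s$ with coprime coefficients, so it is irreducible, and the two polynomials generate a prime ideal that contains none of $x$, $y$, $x-y$. Where $f=xy(x-y)\neq 0$, they are equivalent to the critical equations. So every polynomial that vanishes on all critical pairs lies in this ideal: multiplied by a power of $f$ it does, and the ideal is prime without $f$.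

Now take a four-cycle: $f_1=y_1$, $f_2=y_2$, $f_3=y_3$, $f_4=-(y_1+y_2+y_3)$ on $\mathbb C^3$. These are the differences $x_1-x_2,\ x_2-x_3,\ x_3-x_4,\ x_4-x_1$, whose sum is zero. A vector field $\theta$ with $\theta(f_i)=k_if_i$ is the same as a tuple $(k_1,\dots,k_4)$ of polynomials with $\sum k_if_i=0$. Put $l_i=k_i-k_4$; then $l_1y_1+l_2y_2+l_3y_3=0$, so $(l_1,l_2,l_3)$ is a combination of Koszul relations. The resulting polynomials are
$$s_1+s_2+s_3+s_4,\qquad s_1y_2-s_2y_1,\quad s_1y_3-s_3y_1,\quad s_2y_3-s_3y_2 .$$
The last three are the $2\times2$ minors of a generic $2\times 3$ matrix, and they generate a prime ideal. On the other side, the only linear relation among the $df_i$ is $\sum df_i=0$. So $\sum (s_i/f_i)\,df_i=0$ says that all $s_i/f_i$ are equal, which is exactly what the four polynomials say where $f_1f_2f_3f_4\ne0$. Again the polynomial vector fields account for all relations, although here they form a module that is not free: it has rank $3$ and needs $4$ generators.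

For which graphs do the polynomial vector fields give every relation?

## 2. Gentle arrangements and contractions to the octahedron

Let $R=\mathbb C[x_1,\dots,x_n]$ and let $\mathcal A=\{f_1,\dots,f_m\}$ be linear forms, pairwise non-proportional, with hyperplanes $H_i=\{f_i=0\}$. Put $R[s]=R[s_1,\dots,s_m]$, $\ell_{\mathcal A}=\sum s_i\log f_i$ and $f=\prod f_i$.

**Definition 2.1.** The module of logarithmic derivations is
$$\mathrm{Der}(\mathcal A)=\Big\{\theta=\sum_j g_j\frac{\partial}{\partial x_j}: g_j\in R,\ \theta(f_i)\in\langle f_i\rangle\text{ for all }i\Big\}.$$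
The pre-likelihood ideal is $I_0(\mathcal A)=\langle\theta(\ell_{\mathcal A}):\theta\in\mathrm{Der}(\mathcal A)\rangle\subseteq R[s]$, where $\theta(\ell_{\mathcal A})=\sum_i s_i\theta(f_i)/f_i$. The likelihood correspondence is the Zariski closure in $\mathbb P^{n-1}\times\mathbb P^{m-1}$ of the set of pairs $(x,s)$ with $f(x)\ne0$ and $\sum_i s_i(\partial f_i/\partial x_j)/f_i(x)=0$ for all $j$. Its prime ideal $I(\mathcal A)\subseteq R[s]$ is the likelihood ideal. The arrangement is gentle if $I_0(\mathcal A)=I(\mathcal A)$.

We work with the cone over the correspondence. The set of pairs $(x,s)\in\mathbb C^n\times\mathbb C^m$ with $f(x)\neq0$ that satisfy the equations is stable under scaling $x$ and $s$ separately, and $I(\mathcal A)$ is the ideal of all polynomials that vanish on it. If the $f_i$ are linearly independent, the only solution is $s=0$, the projective correspondence is empty, and we let $I(\mathcal A)=\langle s_1,\dots,s_m\rangle$ be the ideal so described. Clearly $I_0(\mathcal A)\subseteq I(\mathcal A)$. Section 1 shows that the triangle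 and the four-cycle are gentle.

For a simple graph $G$ on $\{1,\dots,n\}$ the graphic arrangement $\mathcal A(G)$ consists of the forms $x_i-x_j$ for the edges $ij$. Two operations on graphs have a meaning for arrangements.

- For a flat $X$ (an intersection of hyperplanes) the localization is $\mathcal A_X=\{f_i: X\subseteq H_i\}$. The arrangement of a vertex-induced subgraph is a localization, at the intersection of the hyperplanes of its edges. Deleting a vertex of the four-cycle leaves a path with two edges, and the corresponding localization consists of two independent forms.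
- Contracting an edge $ij$ (merge the endpoints, then remove loops and multiple edges) amounts to restricting the other forms to the hyperplane $x_i=x_j$ and dropping repetitions. Contracting an edge of the four-cycle gives the triangle.

Let $G_{\rm oct}=K_{2,2,2}$ be the edge graph of the octahedron, with 6 vertices and 12 edges. We use the following known facts. First, $\mathcal A(G_{\rm oct})$ is not gentle. Second, among all graphs with $n\le6$ vertices, the octahedron graph is the only one whose graphic arrangement is not gentle. Third, localizations of gentle hyperplane arrangements are gentle; hence a graph with $G_{\rm oct}$ as an induced subgraph is not gentle. The paper "Arrangements and Likelihood" by Kahle, Kühne, Mühlherr, Sturmfels and Wiesmann (arXiv:2411.09508, 2024) is the source of the following conjecture.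

**Conjecture.** A graphic arrangement $\mathcal A(G)$ is gentle if and only if $G_{\rm oct}$ cannot be obtained from $G$ by a series of edge contractions of an induced subgraph of $G$. (The series may be empty.)

From now on $G$ is the graph with vertices $w,a,b,c,d,u,v$ and the 13 edges
$$wa,wb,wc,wd,\quad ab,bc,cd,da,\quad ua,uc,\quad vb,vd,\quad uv .$$
It is $K_{3,3}$ with parts $\{a,c,v\}$, $\{b,d,u\}$, together with a vertex $w$ joined to $a,b,c,d$. Contract $uv$ to a vertex $t$. Then $t$ is joined to $a,c$ (from $u$) and $b,d$ (from $v$), so we get the 4-cycle $abcd$ with both $w$ and $t$ joined to all of it and $w\not\sim t$. The non-adjacent pairs are $ac$, $bd$, $wt$: this is $G_{\rm oct}$.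

**Theorem A.** $\mathcal A(G)$ is gentle. Hence the conjecture is false.

**Theorem B.**
1. $\mathcal A(G)$ is tame (Definition 6.1), and $R[s]/I_0(\mathcal A(G))$ is a Cohen–Macaulay domain. In particular gentleness, and even tameness together with gentleness, is not inherited by restriction to a hyperplane.
2. For every $n\ge7$ there is a 2-connected counterexample with $n$ vertices. By the known facts the conjecture holds for $n\le6$, so 7 is minimal.
3. If $G'$ arises from a graph $G_1$ by subdividing an edge and $\mathcal A(G')$ is gentle, then $\mathcal A(G_1)$ is gentle. Hence any graph with an induced subgraph isomorphic to a subdivision of $G_{\rm oct}$ is not gentle.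

What fails is the implication "gentle $\Rightarrow$ $G_{\rm oct}$ cannot be obtained". The other implication is not decided here.

## 3. Derivations of a restriction that do not lift

The implication that fails would follow, given the facts on localizations, if gentleness passed to restrictions. So a sensible first attempt is to prove that. Let $H=\{f_m=0\}$ and let $\mathcal A^H$ be the restricted arrangement. Every $\theta\in\mathrm{Der}(\mathcal A)$ maps $\langle f_m\rangle$ to itself, so it induces a derivation $\bar\theta$ of $R/f_m$, and $\bar\theta\in\mathrm{Der}(\mathcal A^H)$. If we set $f_m=0$ and $s_m=0$ in $\theta(\ell_{\mathcal A})$, we get $\bar\theta(\ell_{\mathcal A^H})$, where the parameter of a form of $\mathcal A^H$ is the sum of the parameters of the forms that restrict to it up to a scalar. So $I_0(\mathcal A)$ specializes into $I_0(\mathcal A^H)$. To transport gentleness one wants the specialization to be everything, and for this one wants the derivations $\bar\theta$ to exhaust $\mathrm{Der}(\mathcal A^H)$.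

Here the attempt stops, already for $K_4$ minus an edge. Let the vertices be $1,2,3,4$ with $34$ missing, set $x_1=0$, $h=x_2$, $x=x_3$, $y=x_4$. The forms are $h,\ x,\ x-h,\ y,\ y-h$. As in the triangle, $\theta(h)=h\kappa$ and $\theta(x)=x\alpha$ force $\alpha-\kappa\in(x-h)$, and similarly for $y$. So $\mathrm{Der}$ is free with basis $\theta_E,\ x(x-h)\partial_x,\ y(y-h)\partial_y$, and with the obvious names for the parameters
$$I_0=\langle s_h+s_x+s_x'+s_y+s_y',\ s_x(x-h)+s_x'x,\ s_y(y-h)+s_y'y\rangle .$$
Contract the edge $12$, that is, set $h=0$, and also $s_h=0$. With $p=s_x+s_x'$ and $q=s_y+s_y'$ we get $\langle p+q,\ px,\ qy\rangle$. But the contracted graph is a path with two edges, its derivations are generated by $x\partial_x$ and $y\partial_y$, and its pre-likelihood ideal is $\langle p,q\rangle$. The derivation $x\partial_x$ does not lift, since the linear fields in $\mathrm{Der}$ are only the multiples of $\theta_E$, and $p\notin\langle p+q,px,qy\rangle$.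

Theorem B(1) says that this gap cannot be closed. To prove it we must show that a particular arrangement of rank 6 with 13 hyperplanes is gentle, and we want to do so without handling an ideal in 19 variables. The plan is to replace gentleness by a homological condition on $\mathrm{Der}$ (Sections 5 and 6), to reduce that condition in rank 6 to two statements about a single module $N$ (Section 7), and to describe $N$ through the four-cycles of $G$ (Sections 8 to 10).

## 4. Facts about graded modules

All modules are finitely generated. Let $R$ be a polynomial ring over $\mathbb C$ in $r$ variables, with maximal ideal $\mathfrak m$ generated by the variables; modules over $R$ are graded unless they arise by localization, and degree shifts are suppressed when irrelevant. Write $M^*=\mathrm{Hom}_R(M,R)$.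

1. $\mathrm{pd}\,M\le p$ iff $\mathrm{Ext}^i(M,R)=0$ for all $i>p$. The Auslander–Buchsbaum formula holds: $\operatorname{depth}M=r-\mathrm{pd}\,M$, with depth taken at $\mathfrak m$, and similarly at every localization.
2. If $K$ has codimension $\ge c$, then $\mathrm{Ext}^i(K,R)=0$ for $i<c$. A nonzero $K$ is Cohen–Macaulay of codimension $c$ (equivalently, perfect of codimension $c$) iff $\mathrm{Ext}^i(K,R)=0$ for $i\ne c$. Then $\mathrm{Ext}^c(K,R)$ is again Cohen–Macaulay of codimension $c$, $\mathrm{Ext}^c(\mathrm{Ext}^c(K,R),R)\cong K$ in degree $0$, and $K$ has no nonzero submodule of smaller dimension.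
3. Duals $M^*$ are reflexive, and so are kernels of maps between free modules. A reflexive module of rank 1 is free. If $M$ is reflexive, then $\operatorname{depth}M_{\mathfrak p}\ge\min(2,\mathrm{ht}\,\mathfrak p)$; so $M_\mathfrak p$ is free for $\mathrm{ht}\,\mathfrak p\le2$, and $\mathrm{pd}\,M_\mathfrak p\le1$ for $\mathrm{ht}\,\mathfrak p\le3$. A map of reflexive modules that is an isomorphism at all primes of height $\le1$ is an isomorphism.
4. If $R/J$ is Cohen–Macaulay and $J$ is reduced at each minimal prime, then $J$ is the intersection of its minimal primes. This applies to complete intersections.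
5. Rees' lemma: if $\mathfrak c$ is generated by a homogeneous regular sequence of length $c$ and $\Gamma=R/\mathfrak c$, then $\mathrm{Ext}^c_R(K,R)\cong\mathrm{Hom}_R(K,\Gamma)$ up to a fixed shift, naturally in modules $K$ killed by $\mathfrak c$.
6. Hilbert–Burch: if the maximal minors of a $2\times3$ matrix over $R$ define a locus of codimension 2, then $R/(\text{minors})$ is Cohen–Macaulay of codimension 2, with resolution $0\to R^2\to R^3\to R$ given by the rows of the matrix and the signed minors.

**Lemma 4.1 (Peskine–Szpiro acyclicity lemma).** Let $0\to F_n\to\dots\to F_1\to F_0$ be a complex of finitely generated modules over a noetherian local ring with residue field $k$, with $\operatorname{depth}F_j\ge j$ for $j\ge 1$. If every $H_j$ with $j\ge1$ has finite length, then $H_j=0$ for all $j\ge1$.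

*Proof.* Suppose not, and let $j\ge1$ be the largest index with $H_j\neq0$. Put $B_i=\mathrm{im}(F_{i+1}\to F_i)$, so $B_n=0$. For $i\ge j$ the sequence $0\to B_{i+1}\to F_{i+1}\to B_i\to0$ is exact, because $H_{i+1}=0$. Descending induction gives $\operatorname{depth}B_i\ge\min(\operatorname{depth}B_{i+1}-1,\operatorname{depth}F_{i+1})\ge i+1$. So $\operatorname{depth}B_j\ge2$. Let $Z_j=\ker(F_j\to F_{j-1})$. Since $\operatorname{depth}F_j\ge1$, $\mathrm{Hom}(k,Z_j)=0$. From $0\to B_j\to Z_j\to H_j\to0$ we get that $\mathrm{Hom}(k,H_j)$ embeds into $\mathrm{Ext}^1(k,B_j)=0$. But a nonzero module of finite length contains a copy of $k$. $\square$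

## 5. Gentleness as a nonzerodivisor condition

**Step 1: reduction to essential arrangements.** This step removes superfluous variables. Suppose $\mathcal A$ is pulled back from an essential arrangement $\mathcal A_0$ (its forms span the linear forms) in fewer variables $y$, and let $z$ be the remaining variables. The condition $\theta(f_i)\in\langle f_i\rangle$ involves only the components of $\theta$ along the $\partial_y$, and it can be tested coefficient by coefficient in the powers of $z$. So $\mathrm{Der}(\mathcal A)$ is the extension of $\mathrm{Der}(\mathcal A_0)$ plus the free summands $R\,\partial_z$, which kill $\ell$. Hence $I_0(\mathcal A)$ is the extension of $I_0(\mathcal A_0)$. The set of critical pairs of $\mathcal A$ is the product of that of $\mathcal A_0$ with the $z$-space, so $I(\mathcal A)$ is the extension of $I(\mathcal A_0)$. Gentleness is therefore equivalent for both. For a graph on a connected vertex set we essentialize by setting one coordinate equal to $0$.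

Now let $\mathcal A=\{f_1,\dots,f_m\}$ be essential in $\mathbb C^r$ with pairwise non-proportional forms. Put $S=R[s]$, $D=\mathrm{Der}(\mathcal A)$, $I_0=I_0(\mathcal A)$, $I=I(\mathcal A)$. The module $D$ is the kernel of $R^r\oplus R^m\to R^m$, $(\theta,k)\mapsto(\theta(f_i)-k_if_i)_i$, so it is reflexive.

**Step 2: the ideal away from the hyperplanes.** This step shows that $I$ is the saturation of $I_0$ with respect to $f$. Number the forms so that $f_1,\dots,f_r$ are independent and use them as coordinates; write $f_i=\sum_{j\le r}c_{ij}f_j$ for $i>r$. The critical equations over $\{f\ne0\}$ are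
$$\frac{s_j}{f_j}+\sum_{i>r}c_{ij}\frac{s_i}{f_i}=0\qquad(j=1,\dots,r).$$
They can be solved for $s_1,\dots,s_r$. So the ideal they generate in $S_f$ has quotient $R_f[s_{r+1},\dots,s_m]$, a domain of dimension $m$. This ideal equals $I_0S_f$: each $\theta(\ell)$ is a combination of the $\partial_j\ell$, and $f\partial_j\in D$. Hence
$$I=I_0S_f\cap S,\qquad \dim S/I=m,\qquad \mathrm{ht}\,I=r. \tag{5.1}$$
In other words $I=\{g: f^kg\in I_0\text{ for some }k\}$, and therefore
$$\mathcal A\text{ is gentle}\iff f\text{ is a nonzerodivisor on }S/I_0. \tag{5.2}$$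

**Step 3: the part over the hyperplanes is small.** This step shows
$$\dim\big(V(I_0)\cap\{f=0\}\big)\le m-1. \tag{5.3}$$
Stratify $\{f=0\}$ by the open strata $X^\circ$ of the flats $X\ne\mathbb C^r$, where $X^\circ$ consists of the points of $X$ lying on no other hyperplanes than those of $\mathcal A_X$. Let $x\in X^\circ$ and $h=\prod_{f_i\notin\mathcal A_X}f_i$, so $h(x)\ne0$. Write $\mathbb C^r=X\oplus Y$ and let $E_Y$ be the Euler field of $Y$. For $v\in X$, regarded as a constant vector field, $hv\in D$: it kills the forms of $\mathcal A_X$, and $h$ is divisible by the others. Also $hE_Y\in D$, since $E_Yf_i=f_i$ for $f_i\in\mathcal A_X$. Now evaluate the vector $(\theta(f_i)/f_i)_i$ at $x$.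

- For $\theta=hv$, the coordinates in $\mathcal A_X$ are $0$ and the others are $h(x)f_i(v)/f_i(x)$. If $v\ne0$ they are not all $0$, by essentiality.
- For $\theta=hE_Y$, the coordinates in $\mathcal A_X$ are $h(x)\ne0$, and $\mathcal A_X\neq\emptyset$.

So over $x$ the ideal $I_0$ imposes at least $\dim X+1$ independent linear conditions on $s$. The part of $V(I_0)$ over $X^\circ$ has dimension at most $\dim X+m-(\dim X+1)=m-1$, and there are finitely many strata.

## 6. Tame arrangements are gentle

By (5.2) and (5.3) we win if no associated prime of $S/I_0$ has a zero locus of dimension less than $m$. A short resolution of $S/I_0$ gives this.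

**Definition 6.1.** Let $\Omega^p=\mathrm{Hom}_R(\wedge^pD,R)$, the alternating $p$-forms on $D=\mathrm{Der}(\mathcal A)$, with the usual wedge product and contraction $\iota_\theta$. The arrangement is tame if $\mathrm{pd}\,\Omega^p\le p$ for all $p$.

The modules $\Omega^p$ are duals, hence reflexive. If $D$ is free, all $\Omega^p$ are free, so the triangle and $K_4$ minus an edge are tame. If $r=3$, every reflexive module has projective dimension $\le1$, while $\Omega^0=R$; so every essential arrangement of rank 3 is tame, in particular the four-cycle.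

Tameness makes sense for non-essential arrangements and is equivalent to tameness of the essentialization. Indeed, by Step 1 of Section 5, $\mathrm{Der}$ changes by flat base change and free summands, so each $\Omega^p$ of the larger arrangement is a direct sum of base changes of $\Omega^i$ of the smaller one with $i\le p$, and $i=p$ occurs.

**Proposition 6.2.** If $\mathcal A$ is essential of rank $r$ and tame, then $\mathcal A$ is gentle and $S/I_0$ is Cohen–Macaulay.

*Proof.* **Step 1: a complex that ends in $S/I_0$.** Let $\omega\in\Omega^1\otimes_RS$ be $\omega(\theta)=\theta(\ell)$. Put $\Lambda_j=\Omega^{r-j}\otimes_RS$ for $0\le j\le r$, with differential $\omega\wedge:\Lambda_j\to\Lambda_{j-1}$; this is a complex because $\omega\wedge\omega=0$. The purpose of this step is to show $H_0(\Lambda)=S/I_0$ up to shift. The module $\Omega^r$ is reflexive of rank 1, so $\Omega^r=R\nu$. The map $D\to\Omega^{r-1}$, $\theta\mapsto\iota_\theta\nu$, is a map of reflexive modules. At primes of height $\le1$ the module $D$ is free, $\nu$ is a generator of the top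 forms, and the map is an isomorphism by linear algebra. So it is an isomorphism. Since $\wedge^{r+1}D$ is torsion, $\omega\wedge\nu=0$, and
$$0=\iota_\theta(\omega\wedge\nu)=\omega(\theta)\,\nu-\omega\wedge\iota_\theta\nu .$$
So the image of $\Lambda_1\to\Lambda_0=S\nu$ is generated by the $\theta(\ell)\,\nu$ with $\theta\in D$, which is $I_0\nu$.

The main claim is that $H_j(\Lambda)=0$ for $j\ge1$, by induction on $r$. For $r=0$ there is nothing to prove.

**Step 2: the complex at a prime $\mathfrak p\ne\mathfrak m$.** This step shows $H_j(\Lambda)_\mathfrak p=0$ for $j\ge1$, by splitting off a smaller arrangement. Let $X=\bigcap_{f_i\in\mathfrak p}H_i$ and $c=\mathrm{codim}\,X$. A form $f_i$ with $X\subseteq H_i$ is a linear combination of forms in $\mathfrak p$, so $\mathcal A_X=\{f_i:f_i\in\mathfrak p\}$. We have $c<r$, since otherwise $\mathfrak p\supseteq\mathfrak m$. Choose coordinates $y_1,\dots,y_c,z_1,\dots,z_{r-c}$, where the $y$'s are a basis $\{f_j\}_{j\in B}$ of the span of $\mathcal A_X$ chosen among its members, and $z_k=f_{i_k}$ with $f_{i_k}\notin\mathcal A_X$;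 this is possible by essentiality. Let $R'=\mathbb C[y]$, let $\mathcal A'$ be $\mathcal A_X$ viewed in $\mathbb C^c$, where it is essential, and let $D',\Omega'^i$ be its modules. We write $i\in\mathcal A_X$ for $f_i\in\mathcal A_X$. For $i\notin\mathcal A_X$ the form $f_i$ is a unit in $R_\mathfrak p$ and imposes no condition. Since $R_\mathfrak p$ is flat over $R'$,
$$D_\mathfrak p=(R_\mathfrak p\otimes_{R'}D')\oplus\bigoplus_kR_\mathfrak p\,\partial_{z_k},\qquad (\Omega^q)_\mathfrak p=\bigoplus_i(R_\mathfrak p\otimes_{R'}\Omega'^i)\otimes\wedge^{q-i}\langle dz_1,\dots,dz_{r-c}\rangle .\tag{6.1}$$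

First, $\mathcal A'$ is tame. The prime $(y)$ has the same $X$, and (6.1) for it shows that $R_{(y)}\otimes\Omega'^i$ is a summand of $(\Omega^i)_{(y)}$, so it has projective dimension $\le i$. The map $R'_{(y)}\to R_{(y)}$ is flat and local, so $\Omega'^i$ has projective dimension $\le i$ at $(y)$, which is the graded maximal ideal of $R'$. So $\mathrm{pd}\,\Omega'^i\le i$.

Second, we rewrite $\omega$. For $i\notin\mathcal A_X$ write $df_i=\sum_kc_{ik}\,dz_k+\sum_{j\in B}c'_{ij}\,df_j$. Then
$$\omega=\sum_{j\in\mathcal A_X}s_j'\frac{df_j}{f_j}+\sum_kt_k\,dz_k,\qquad t_k=\sum_{i\notin\mathcal A_X}c_{ik}\frac{s_i}{f_i},$$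
where $s'_j=s_j+f_j\sum_{i\notin\mathcal A_X}c'_{ij}\,s_i/f_i$ for $j\in B$ and $s_j'=s_j$ for the other $j\in\mathcal A_X$. Since $c_{i_kl}=\delta_{kl}$, we have $t_k=s_{i_k}/f_{i_k}$ plus a combination of the $s_i$ with $i\notin\mathcal A_X\cup\{i_1,\dots,i_{r-c}\}$. So the elements $s_j'$, $t_k$ and these remaining $s_i$ arise from the variables $s_i$ by an invertible $R_\mathfrak p$-linear substitution: they are polynomial variables of $R_\mathfrak p[s]$ over $R_\mathfrak p$.

Third, we conclude. By (6.1), $\Lambda_\mathfrak p$ is the tensor product of the flat base change of the complex of $\mathcal A'$, in the variables $s'$, with the exterior Koszul complex of $(t_1,\dots,t_{r-c})$. By induction the first factor has homology only at its end, namely the base change of $S'/I_0(\mathcal A')$ with $S'=R'[s']$. Tensoring with the two-term complex of one $t_k$ replaces this homology $M$ by the cokernel and the kernel of $t_k$ on $M$. The $t_k$ are variables that do not occur in $I_0(\mathcal A')$, so they form a regular sequence on $M$, all kernels vanish, and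 $H_j(\Lambda)_\mathfrak p=0$ for $j\ge1$.

**Step 3: the complex at $\mathfrak m$.** This step finishes the claim with the acyclicity lemma, and it is where tameness enters. Since $\omega$ has degree 1 in $s$, the complex splits into strands with terms $\Omega^{r-j}\otimes S_{e-j}$, $e$ fixed, where $S_{e-j}$ denotes the part of $s$-degree $e-j$. These are complexes of finitely generated $R$-modules. By Step 2 their homology for $j\ge1$ is supported at $\mathfrak m$, so it has finite length. The $j$-th term is a sum of copies of $\Omega^{r-j}$, and $\operatorname{depth}\Omega^{r-j}=r-\mathrm{pd}\,\Omega^{r-j}\ge r-(r-j)=j$. Lemma 4.1, applied after localizing at $\mathfrak m$, gives $H_j(\Lambda)=0$ for $j\ge1$.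

**Step 4: from the resolution to gentleness.** By the claim, $\Lambda$ resolves $S/I_0$, and $\mathrm{pd}_S\Lambda_j=\mathrm{pd}_R\Omega^{r-j}\le r-j$. Hence $\mathrm{pd}_S(S/I_0)\le\max_j(j+\mathrm{pd}\,\Lambda_j)\le r$. Let $P$ be an associated prime of $S/I_0$. Then $(S/I_0)_P$ has depth $0$, so $\mathrm{ht}\,P=\mathrm{pd}\,(S/I_0)_P\le r$ and $\dim V(P)\ge m$. By (5.3), $f\notin P$. So $f$ lies in no associated prime, it is a nonzerodivisor on $S/I_0$, and (5.2) gives gentleness. Finally $\mathrm{ht}\,I_0=\mathrm{ht}\,I=r\ge\mathrm{pd}\,(S/I_0)$, so $S/I_0$ is perfect, that is, Cohen–Macaulay. $\square$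

Can we hope that $\mathcal A(G)$ is tame simply because $\mathrm{Der}$ is free? No: we shall find $\mathrm{Ext}^1(\mathrm{Der},R)\ne0$. So the modules $\Omega^p$ have to be examined.

## 7. A tameness criterion in rank six

Let $r=6$. After splitting off the Euler field, $D$ has a summand $E$ of rank 5, and exterior powers of $E$ in degrees $p$ and $5-p$ are dual to each other up to double duals. So only two exterior squares have to be understood, $\wedge^2E$ and $\wedge^2(E^*)$. The next two lemmas measure how far an exterior square is from its double dual.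

Call a module CM3 if it is zero or Cohen–Macaulay of dimension 3, which in six variables means perfect of codimension 3. For $K$ of codimension $\ge3$ put $K^\vee=\mathrm{Ext}^3_R(K,R)$. By Fact 2 of Section 4, a CM3 module $K$ has $\mathrm{Ext}^i(K,R)=0$ for $i\ne3$, $K^\vee$ is CM3, $K^{\vee\vee}\cong K$ in degree 0, and $K$ has no nonzero submodule of dimension $<3$. Extensions and direct summands of CM3 modules are CM3.

**Lemma 7.1.** Let $0\to P_2\to P_1\to P_0\to M\to0$ be a free resolution, with $M_\mathfrak p$ free whenever $\mathrm{ht}\,\mathfrak p\le2$. Then there is an exact sequence $0\to M\to M^{**}\to\mathrm{Ext}^3(\mathrm{Ext}^2(M,R),R)\to0$ of degree $0$ maps.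

*Proof.* We break the dual complex $P_0^*\to P_1^*\to P_2^*$ into short exact sequences and dualize each. Let $B=\mathrm{im}(P_0^*\to P_1^*)$, $Z=\ker(P_1^*\to P_2^*)$, $I'=\mathrm{im}(P_1^*\to P_2^*)$, $Y=Z/B=\mathrm{Ext}^1(M,R)$ and $L=P_2^*/I'=\mathrm{Ext}^2(M,R)$. Both $Y$ and $L$ vanish at primes of height $\le2$, so they have codimension $\ge3$, and their $\mathrm{Ext}^{i}(-,R)$ vanish for $i\le2$.

- From $0\to I'\to P_2^*\to L\to0$: $I'^*=P_2$, $\mathrm{Ext}^1(I',R)=\mathrm{Ext}^2(L,R)=0$, $\mathrm{Ext}^2(I',R)=L^\vee$.
- From $0\to Z\to P_1^*\to I'\to0$: $0\to P_2\to P_1\to Z^*\to0$ is exact, so $Z^*=P_1/P_2$; and $\mathrm{Ext}^1(Z,R)=\mathrm{Ext}^2(I',R)=L^\vee$.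
- From $0\to B\to Z\to Y\to0$: $B^*=Z^*$ and $\mathrm{Ext}^1(B,R)=\mathrm{Ext}^1(Z,R)=L^\vee$, because $\mathrm{Ext}^i(Y,R)=0$ for $i\le2$.
- From $0\to M^*\to P_0^*\to B\to0$: $0\to P_1/P_2\to P_0\to M^{**}\to L^\vee\to0$ is exact.

The first map of the last sequence is the given one, with cokernel $M$. $\square$

**Lemma 7.2.** Let $\mathrm{pd}\,V\le1$ and let $K=\mathrm{Ext}^1(V,R)$ have codimension $\ge3$. Then $\mathrm{pd}\wedge^2V\le2$, $\mathrm{Ext}^2(\wedge^2V,R)\cong S_2K$, and $0\to\wedge^2V\to(\wedge^2V)^{**}\to(S_2K)^\vee\to0$ is exact.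

*Proof.* We resolve $\wedge^2V$ explicitly. Let $0\to G_1\xrightarrow{\varphi}G_0\to V\to0$ be a free resolution. At primes of height $\le2$ we have $K_\mathfrak p=0$, so $\varphi^*$ is surjective, $\varphi$ is a split injection and $V_\mathfrak p$ is free. Consider
$$0\to S_2G_1\to G_1\otimes G_0\to\wedge^2G_0\to\wedge^2V\to0,\qquad gg'\mapsto g\otimes\varphi(g')+g'\otimes\varphi(g),\quad g\otimes e\mapsto\varphi(g)\wedge e .$$
The composite $S_2G_1\to\wedge^2G_0$ sends $gg'$ to $\varphi(g)\wedge\varphi(g')+\varphi(g')\wedge\varphi(g)=0$. The last three terms are the standard presentation of $\wedge^2V$. Where $\varphi$ splits, $G_0=G_1\oplus V$, and exactness reduces to that of $0\to S_2G_1\to G_1\otimes G_1\to\wedge^2G_1\to0$, which holds in characteristic $0$: the kernel on the right is the module of symmetric tensors. So the remaining homology, at $G_1\otimes G_0$ and $S_2G_1$, has only minimal primes of height $\ge3$. Localize at one of them. The homology has finite length there and the free modules have depth $\ge3$, so Lemma 4.1 shows that it vanishes.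 Hence the complex is exact and $\mathrm{pd}\wedge^2V\le2$.

Now dualize. In characteristic $0$ we identify $(S_2G_1)^*$ with $S_2(G_1^*)$. For $\alpha\in G_1^*$ and $\beta\in G_0^*$, the functional $\alpha\otimes\beta$ takes on the image of $gg'$ the value $\alpha(g)(\varphi^*\beta)(g')+\alpha(g')(\varphi^*\beta)(g)$, so it goes to the product $\alpha\cdot\varphi^*(\beta)$. Thus
$$\mathrm{Ext}^2(\wedge^2V,R)=\mathrm{coker}\big(G_1^*\otimes G_0^*\to S_2(G_1^*)\big)=S_2(\mathrm{coker}\,\varphi^*)=S_2K .$$
Lemma 7.1 applied to $M=\wedge^2V$ gives the exact sequence. $\square$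

**Proposition 7.3.** Let $\mathcal A$ be essential of rank 6, $\mathrm{pd}\,D\le1$, and $C:=\mathrm{Ext}^1(D,R)\cong N^\vee$ with $N$ CM3. Let $\tau\subset S_2N$ be the largest submodule of dimension $\le2$. If (i) $S_2N/\tau$ is CM3 and (ii) $(S_2C)^\vee$ is CM3, then $\mathcal A$ is tame.

*Proof.* **Step 1: splitting off the Euler derivation.** This reduces the problem to rank 5. Let $\theta_E$ be the Euler derivation and $E=\ker(D\to R,\ \theta\mapsto\theta(f_1)/f_1)$. Since $\theta_E(f_1)/f_1=1$, we have $D=R\theta_E\oplus E$, with $E$ reflexive of rank 5, $\mathrm{pd}\,E\le1$ and $\mathrm{Ext}^1(E,R)=C$. Put $V^{(p)}=(\wedge^pE)^*$. Then $\Omega^p\cong V^{(p)}\oplus V^{(p-1)}$, so it suffices that $\mathrm{pd}\,V^{(p)}\le p$ for $0\le p\le5$. Note that $E$ is free at primes of height $\le2$. Shifting $N$ if necessary, which affects neither (i) nor (ii), we may assume $C=N^\vee$ in degree $0$.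

**Step 2: $p=0,5,4,1$.** These cases are immediate, and $p=1$ also prepares $p=2$. For $p=0,5$ the module is reflexive of rank 1, hence free. For $p=4$, let $\nu$ generate $V^{(5)}$; the map $E\to V^{(4)}$, $e\mapsto\iota_e\nu$, between reflexive modules is an isomorphism at primes of height $\le2$, so it is an isomorphism and $\mathrm{pd}\,V^{(4)}\le1$. For $p=1$ put $V=E^*$. Dualizing a free resolution $0\to F_1\to F_0\to E\to0$ gives an exact sequence $0\to V\to F_0^*\to F_1^*\to C\to0$. As $\mathrm{pd}\,C\le3$, we get $\mathrm{pd}\,V\le1$ and $\mathrm{Ext}^1(V,R)\cong\mathrm{Ext}^3(C,R)=C^\vee\cong N$.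

**Step 3: $p=3$.** This is where (ii) is used. The map $\wedge^2E\to V^{(3)}$, $e\wedge e'\mapsto\iota_e\iota_{e'}\nu$, is an isomorphism at primes of height $\le2$, and $V^{(3)}$ is reflexive, so $V^{(3)}\cong(\wedge^2E)^{**}$. Lemma 7.2 for $E$ gives $0\to\wedge^2E\to V^{(3)}\to(S_2C)^\vee\to0$ with $\mathrm{pd}\wedge^2E\le2$. By (ii), $\mathrm{pd}\,V^{(3)}\le\max(2,3)=3$.

**Step 4: $p=2$.** Here one must gain more than the obvious bound 3, and (i) makes this possible. The natural map $\wedge^2V\to V^{(2)}$ is an isomorphism at primes of height $\le2$, so $V^{(2)}\cong(\wedge^2V)^{**}$. Lemma 7.2 for $V$, with $K=N$, gives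
$$0\to\wedge^2V\to V^{(2)}\to T'\to0,\qquad T'=(S_2N)^\vee,\qquad \mathrm{Ext}^2(\wedge^2V,R)\cong S_2N .$$
Put $\bar N_2=S_2N/\tau$. Since $\tau$ has codimension $\ge4$, $\mathrm{Ext}^2(\tau,R)=\mathrm{Ext}^3(\tau,R)=0$, and so $T'=(\bar N_2)^\vee$. By (i), $T'$ is CM3 and $\mathrm{Ext}^3(T',R)\cong\bar N_2$. Since $\mathrm{pd}\wedge^2V\le2$, the long exact sequence gives $\mathrm{Ext}^i(V^{(2)},R)=0$ for $i\ge4$ and, in degree $0$,
$$0\to\mathrm{Ext}^2(V^{(2)},R)\to S_2N\xrightarrow{\ h\ }\bar N_2\to\mathrm{Ext}^3(V^{(2)},R)\to0 .$$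
Since $V^{(2)}$ is reflexive, it has projective dimension $\le1$ at primes of height $\le3$. So $\mathrm{Ext}^2(V^{(2)},R)$ vanishes there, it has dimension $\le2$, and $\ker h\subset\tau$. Conversely $h(\tau)=0$, because $\bar N_2$ has no nonzero submodule of dimension $<3$. So $h$ induces an injective degree-$0$ map $\bar N_2\to\bar N_2$. The graded pieces are finite-dimensional, so this map is bijective, $\mathrm{Ext}^3(V^{(2)},R)=0$ and $\mathrm{pd}\,V^{(2)}\le2$. $\square$

## 8. Cycle evaluations and the module $N$ of the graph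

**Step 1: a module $Q$ whose second syzygy is $D$.** The aim is to see $D$ through something small. Let $L\subset\mathbb C^{m}$ be the image of $x\mapsto(f_e(x))_e$ for an essentialized graphic arrangement with $m$ edges, and $W=\mathbb C^{m}/L$. For an edge $ij$ with form $x_i-x_j$ let $[ij]\in W$ be the class of its unit vector, and $[ji]=-[ij]$. The vector $(f_e(x))_e$ for $x$ the $i$-th unit vector shows that
$$\sum_{j\sim i}[ij]=0\quad\text{for each vertex }i, \tag{8.1}$$
and these relations define $W$ (for the vertex whose coordinate was set to $0$ the relation is minus the sum of the others). Let $Q$ be the quotient of $R\otimes W$ by the relations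
$$(x_i-x_j)[ij]=0\quad\text{for each edge }ij. \tag{8.2}$$
A tuple $(g_e)$ satisfies $\sum g_ef_e[e]=0$ in $R\otimes W$ iff $(g_ef_e)_e\in R\otimes L$, that is, iff $g_ef_e=\theta(f_e)$ for all $e$ with some derivation $\theta$, which is unique by essentiality. So
$$0\to D\to R^{m}\to R\otimes W\to Q\to0\quad\text{is exact.}\tag{8.3}$$

If the graph is a single cycle of length $k$, then $W$ is one-dimensional and $Q=R/(f_1,\dots,f_k)$, the residue field of a polynomial ring in $k-1$ variables. For the triangle this has codimension 2 and $D$ is free; for the four-cycle it has codimension 3 and $\mathrm{Ext}^1(D,R)\cong\mathrm{Ext}^3(Q,R)\ne0$, in agreement with Section 1. So four-cycles without chords may be expected to matter in $\mathrm{Ext}^1(D,R)$, and triangles not.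

A closed oriented cycle $Z$ in a graph gives a functional $\lambda_Z$ on $W$: $\lambda_Z([ij])$ is $1$ if $Z$ traverses $i\to j$, $-1$ if it traverses $j\to i$, and $0$ otherwise. It vanishes on $L$, because the differences along a closed cycle sum to $0$. It induces
$$\mathrm{ev}_Z:Q\to R/I_Z,$$
where $I_Z$ is the ideal of the flat "all vertices of $Z$ are equal".

**Step 2: the cycles of $G$ to be used.** Set $x_w=0$, so $R=\mathbb C[a,b,c,d,u,v]$, $r=6$, $m=13$. We use eleven four-cycles:

- $\alpha_1,\alpha_2,\alpha_3$: $u\to a\to x\to c\to u$ with $x=w,b,d$; flats $u=a=c=0$; $u=a=c=b$; $u=a=c=d$.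
- $\beta_1,\beta_2,\beta_3$: $v\to b\to y\to d\to v$ with $y=w,a,c$; flats $v=b=d=0$; $v=b=d=a$; $v=b=d=c$.
- $\gamma_{ij}$ with $i\in\{a,c\}$, $j\in\{b,d\}$: $u\to i\to j\to v\to u$; flats $u=v=i=j$.
- $\zeta$: $a\to b\to c\to d\to a$; flat $a=b=c=d$.

The eleven flats have codimension 3 and are distinct. Let $\Pi=\bigoplus R/I_X$ over them, a product of domains, and $\mathrm{ev}:Q\to\Pi$. Write $1_{\alpha_2}$, $1_{\gamma_{ij}}$, $1_\zeta$ and so on for the idempotents of $\Pi$, with $1_\alpha=1_{\alpha_1}+1_{\alpha_2}+1_{\alpha_3}$ and $1_\beta$ similarly. Put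
$$\begin{aligned}J_\gamma&=(u-v,\ (u-a)(u-c),\ (u-b)(u-d)),\\ J_\alpha&=(u-a,\ u-c,\ u(u-b)(u-d)),\\ J_\beta&=(v-b,\ v-d,\ v(v-a)(v-c)).\end{aligned}$$
These are complete intersections of codimension 3 and generically reduced, so by Fact 4 they are the intersections of the four $I_{\gamma_{ij}}$, the three $I_{\alpha_i}$ and the three $I_{\beta_i}$ respectively.

**Step 3: four elements and their coordinates.** Put $p_a=[ua]$, $p_c=[uc]$, $q_b=[vb]$, $q_d=[vd]$. The relations (8.1) at $u$ and $v$ give $[uv]=-(p_a+p_c)=q_b+q_d$. Put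
$$\epsilon:=p_a+p_c=-(q_b+q_d)=[vu].$$
Reading off the cycles, the images in $\Pi$ are
$$\begin{aligned}p_a&\mapsto 1_\alpha+1_{\gamma_{ab}}+1_{\gamma_{ad}},& p_c&\mapsto-1_\alpha+1_{\gamma_{cb}}+1_{\gamma_{cd}},\\ q_b&\mapsto1_\beta-1_{\gamma_{ab}}-1_{\gamma_{cb}},& q_d&\mapsto-1_\beta-1_{\gamma_{ad}}-1_{\gamma_{cd}},\end{aligned}\tag{8.4}$$
and $\epsilon$ has coordinate $1$ on the four $\gamma_{ij}$ and $0$ elsewhere. By (8.2),
$$(u-a)p_a=(u-c)p_c=(v-b)q_b=(v-d)q_d=0,\qquad(u-v)\epsilon=0. \tag{8.5}$$
Let $N^0=\langle p_a,p_c,q_b,q_d\rangle\subset Q$. The next three steps describe $R\epsilon\subset N^0\subset Q$.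

**Step 4: $R\epsilon\cong R/J_\gamma$.** By (8.5), $(u-a)(u-c)\epsilon=0$ from $\epsilon=p_a+p_c$, and $(v-b)(v-d)\epsilon=0$ from $\epsilon=-(q_b+q_d)$. With $(u-v)\epsilon=0$ this gives $J_\gamma\epsilon=0$. Conversely an element that kills $\epsilon$ vanishes on all four $\gamma_{ij}$, so it lies in $\bigcap I_{\gamma_{ij}}=J_\gamma$.

**Step 5: $N^0/R\epsilon\cong R/J_\alpha\oplus R/J_\beta$, generated by $p_a$ and $q_b$.** Modulo $\epsilon$ we have $p_c=-p_a$ and $q_d=-q_b$, so $p_a,q_b$ generate. Next,
$$(u-a)p_a=0,\qquad(u-c)p_a=(u-c)(\epsilon-p_c)=(u-c)\epsilon. \tag{8.6}$$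
The relation (8.1) at $a$ reads $p_a=[aw]+[ab]+[ad]$, and the three terms are killed by $a$, $a-b$, $a-d$. So
$$a(a-b)(a-d)\,p_a=0, \tag{8.7}$$
and since $(u-a)p_a=0$, also $u(u-b)(u-d)p_a=0$. Hence $J_\alpha p_a\subset R\epsilon$. In the same way $(v-b)q_b=0$, $(v-d)q_b=-(v-d)\epsilon$ and $b(b-a)(b-c)q_b=0$, so $J_\beta q_b\subset R\epsilon$. Thus $R/J_\alpha\oplus R/J_\beta$ surjects onto $N^0/R\epsilon$. Evaluation on the $\alpha$'s and $\beta$'s kills $\epsilon$ and sends $(h,h')$ to $h$ on the $\alpha$'s and $h'$ on the $\beta$'s; since $J_\alpha=\bigcap I_{\alpha_i}$ and $J_\beta=\bigcap I_{\beta_i}$, the surjection is injective.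

**Step 6: the quotient $Q/N^0$.** Here the triangles and the cycle $\zeta$ appear. Put $k_1=[ab]$, $k_2=[bc]$, $k_3=[cd]$, $k_4=[da]$. Modulo $N^0$ the relations at $a,b,c,d$ give
$$[wa]=k_1-k_4,\quad[wb]=k_2-k_1,\quad[wc]=k_3-k_2,\quad[wd]=k_4-k_3,$$
and the relation at $w$ follows. So $Q/N^0$ is generated by $k_1,\dots,k_4$ with defining relations
$$\begin{gathered}(a-b)k_1=(b-c)k_2=(c-d)k_3=(d-a)k_4=0,\\ a(k_1-k_4)=b(k_2-k_1)=c(k_3-k_2)=d(k_4-k_3)=0.\end{gathered}$$
The triangles $w\to a\to b\to w$, $w\to b\to c\to w$, $w\to c\to d\to w$, $w\to d\to a\to w$ do not meet $u$ or $v$, so they give a surjection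
$$Q/N^0\to R/(a,b)\oplus R/(b,c)\oplus R/(c,d)\oplus R/(d,a),\qquad k_i\mapsto e_i,$$
where $e_i$ is the $i$-th generator. Its kernel is generated by $ak_1,bk_1,bk_2,ck_2,ck_3,dk_3,dk_4,ak_4$. In this order each equals the next by one of the relations, so all of them are one and the same element. It is killed by $a-b$ (as $ak_1$), by $b-c$ (as $bk_2$) and by $c-d$ (as $ck_3$), that is, by $I_\zeta$. The map $\mathrm{ev}_\zeta$ kills $N^0$ and sends this element to $a\ne0$ in the domain $R/I_\zeta$. So the kernel is isomorphic to $R/I_\zeta(-1)$.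

**Step 7: the module $N$.** Define
$$N:=\ker\Big(Q\to\bigoplus_{4\text{ triangles}}R/I_t\Big),\qquad z:=a\,[ab]\in N .$$
By Step 6 we have $0\to N^0\to N\to R/I_\zeta(-1)\to0$ with $z$ mapping to the generator. Thus $N=\langle p_a,p_c,q_b,q_d,z\rangle$. The cycles that use the edge $ab$ are $\zeta$, $\alpha_2$, $\gamma_{ab}$ (in direction $a\to b$) and $\beta_2$ (in direction $b\to a$), so
$$z\mapsto a\,1_\zeta+a\,1_{\alpha_2}-a\,1_{\beta_2}+a\,1_{\gamma_{ab}}. \tag{8.8}$$
We record two properties.

*$N$ is CM3.* It has a filtration with quotients $R/J_\gamma$, $R/J_\alpha\oplus R/J_\beta$, $R/I_\zeta(-1)$, which are complete intersections of codimension 3.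

*$\mathrm{ev}:N\to\Pi$ is injective.* Let $n=gz+n_0$ with $n_0\in N^0$ and $\mathrm{ev}(n)=0$. The $\zeta$-coordinate is $ga$, so $g\in I_\zeta$ and $n\in N^0$. By Step 5 the $\alpha$- and $\beta$-coordinates give $n\in R\epsilon$. By Step 4 the $\gamma$-coordinates give $n=0$.

**Step 8: the hypotheses of the criterion.** In $0\to N\to Q\to\bigoplus_tR/I_t\to0$ the modules $R/I_t$ are perfect of codimension 2. So $\mathrm{pd}\,Q\le3$ and $\mathrm{Ext}^3(Q,R)\cong\mathrm{Ext}^3(N,R)$. By (8.3), $D$ is a second syzygy of $Q$, hence $\mathrm{pd}\,D\le1$ and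
$$C=\mathrm{Ext}^1(D,R)\cong\mathrm{Ext}^3(Q,R)\cong N^\vee .$$
So Proposition 7.3 applies as soon as we know (i) and (ii). The graph has the automorphism
$$\varsigma:\quad a\leftrightarrow b,\quad c\leftrightarrow d,\quad u\leftrightarrow v,\quad w\mapsto w, \tag{8.9}$$
which acts on $R$ and, compatibly, on $Q$. It exchanges $\alpha_i$ and $\beta_i$ for each $i$, exchanges $J_\alpha$ and $J_\beta$, permutes the four triangles up to orientation and so preserves $N$, sends $p_a,p_c$ to $q_b,q_d$ and conversely, preserves $N^0$, and sends $\epsilon$ to $q_b+q_d=-\epsilon$.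

## 9. The products $N\cdot N$ inside $\Pi$

This section proves condition (i). The idea is that $\mathrm{ev}$ turns $S_2N/\tau$ into a concrete submodule of a product of domains.

**Step 1: $S_2N/\tau\cong N\cdot N$.** Let $\kappa(X)$ be the residue field at $I_X$. At each of the 11 primes $I_X$, exactly one factor of the filtration in Step 7 of Section 8 survives, and it becomes $\kappa(X)$, so $N_{I_X}\cong\kappa(X)$. At all other primes of height $\le3$, $N$ vanishes. As $\mathrm{ev}$ is injective, $N_{I_X}\to\Pi_{I_X}=\kappa(X)$ is an isomorphism. So the map $S_2N\to\Pi$, $nn'\mapsto\mathrm{ev}(n)\mathrm{ev}(n')$, is an isomorphism at each $I_X$, and its kernel vanishes at all primes of height $\le3$, hence has dimension $<3$. On the other hand, $\Pi$ has no nonzero submodule of dimension $<3$, so $\tau$ goes to $0$. The kernel is therefore exactly $\tau$, and $S_2N/\tau$ is isomorphic to the submodule $N\cdot N\subset\Pi$ generated by the products.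

**Step 2: the products.** From (8.4) and (8.8):

- $p_ap_c=-1_\alpha$, $q_bq_d=-1_\beta$, $p_iq_j=-1_{\gamma_{ij}}$, $p_i^2=1_\alpha+1_{\gamma_{ib}}+1_{\gamma_{id}}$, $q_j^2=1_\beta+1_{\gamma_{aj}}+1_{\gamma_{cj}}$;
- $zp_a=a1_{\alpha_2}+a1_{\gamma_{ab}}$, $zp_c=-a1_{\alpha_2}$, $zq_b=-a1_{\beta_2}-a1_{\gamma_{ab}}$, $zq_d=a1_{\beta_2}$;
- $z^2=a^2(1_\zeta+1_{\alpha_2}+1_{\beta_2}+1_{\gamma_{ab}})$.

Hence
$$N\cdot N=P_\alpha\oplus P_\beta\oplus\bigoplus_{i,j}R\,1_{\gamma_{ij}}\oplus Ra^2\,1_\zeta,\qquad P_\alpha=R1_\alpha+Ra1_{\alpha_2},\quad P_\beta=R1_\beta+Ra1_{\beta_2}.$$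

**Step 3: each summand is CM3.** We have $R1_{\gamma_{ij}}\cong R/I_{\gamma_{ij}}$ and $Ra^21_\zeta\cong R/I_\zeta$. In $P_\alpha$ the submodule $Ra1_{\alpha_2}\cong R/I_{\alpha_2}$ is CM3, and the quotient is $R/\{g:g1_\alpha\in Ra1_{\alpha_2}\}$. Such a $g$ vanishes on $\alpha_1$ and $\alpha_3$, so it lies in $I_{\alpha_1}\cap I_{\alpha_3}=(u-a,\ u-c,\ u(u-d))$. Conversely every element of this ideal restricts on $\alpha_2$, where $u=a=c$, to a multiple of $a$. So the quotient is $R/(u-a,u-c,u(u-d))$, a complete intersection of codimension 3, and $P_\alpha$ is an extension of CM3 modules. The automorphism (8.9) takes $P_\alpha$ to $P_\beta$, since $a=b$ on $\beta_2$; so $P_\beta$ is CM3. This proves (i).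

## 10. The module $\mathrm{Tor}_3(N,N)$

For condition (ii) a description of $C=N^\vee$ by generators would be unpleasant. The first step replaces $S_2C$ by something that involves only $N$.

**Step 1: reduction to $T=\mathrm{Tor}_3^R(N,N)$.** In characteristic $0$, $S_2C$ is a direct summand of $C\otimes C$, so $(S_2C)^\vee$ is a direct summand of $(C\otimes C)^\vee$. Let $\mathfrak c\subset\mathrm{ann}\,C$ be generated by a homogeneous regular sequence of length 3 and $\Gamma=R/\mathfrak c$. By Rees' lemma, up to shift,
$$(C\otimes C)^\vee\cong\mathrm{Hom}(C\otimes C,\Gamma)\cong\mathrm{Hom}(C,\mathrm{Hom}(C,\Gamma))\cong\mathrm{Hom}(C,C^\vee)\cong\mathrm{Hom}(C,N).$$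
Let $P_\bullet$ be a free resolution of $N$ of length 3. Since $N$ is CM3, $P_\bullet^*$ resolves $N^\vee=C$; so $C$ is the cokernel of $P_2^*\to P_3^*$, and
$$\mathrm{Hom}(C,N)=\ker(P_3\otimes N\to P_2\otimes N)=\mathrm{Tor}_3(N,N).$$
So it suffices to show that $T$ is CM3.

**Step 2: Koszul computations.** This step explains how to read $\mathrm{Tor}_3(-,N)$. If $J$ is generated by a regular sequence $g_1,g_2,g_3$, the Koszul complex gives $\mathrm{Tor}_3(R/J,N)=(0:_NJ)$. Let $J\subset J'=(g_1',g_2',g_3')$ be two such ideals and $g_i=\sum_j\Phi_{ij}g_j'$. Then $\mathbf e_i\mapsto\sum_j\Phi_{ij}\mathbf e_j'$ on the degree-1 basis elements extends multiplicatively to a map of Koszul complexes that lifts $R/J\to R/J'$. In degree 3 it is $\det\Phi$. So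
$$\mathrm{Tor}_3(R/J,N)\to\mathrm{Tor}_3(R/J',N)\ \text{ is multiplication by }\det\Phi:\ (0:_NJ)\to(0:_NJ'). \tag{10.1}$$

**Step 3: two exact sequences.** Since $\mathrm{Tor}_4(-,N)=0$, the filtration of the first factor $N$ gives
$$0\to\mathrm{Tor}_3(N^0,N)\to T\xrightarrow{\pi_1}(0:_NI_\zeta),\tag{10.2}$$
$$0\to(0:_NJ_\gamma)\to\mathrm{Tor}_3(N^0,N)\xrightarrow{\pi_2}(0:_NJ_\alpha)\oplus(0:_NJ_\beta).\tag{10.3}$$
We shall show that the four outer modules are CM3 and that $\pi_1$, $\pi_2$ are surjective. A useful description: $(0:_NJ_\gamma)$ is the set of elements of $N$ whose only nonzero coordinates are on the $\gamma$'s, and similarly for $J_\alpha,J_\beta,I_\zeta$. Indeed $\mathrm{ev}$ is injective on $N$, the $R/I_X$ are domains, and $J_\gamma\subset I_X$ holds only for the $\gamma$'s, because $I_X$ is a prime of height 3 and $J_\gamma=\bigcap I_{\gamma_{ij}}$. The other cases are the same. We say that an element is supported on the $\gamma$'s, and so on. We also note: if $n=gz+n_0$ with $n_0\in N^0$ has $\zeta$-coordinate $ga=0$, then $g\in I_\zeta$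 and $n\in N^0$.

**Step 4: $(0:_NJ_\gamma)=R\epsilon\cong R/J_\gamma$, which is CM3.** Let $n$ be supported on the $\gamma$'s. Its $\zeta$-coordinate is $0$, so $n\in N^0$; its $\alpha$- and $\beta$-coordinates are $0$, so $n\in R\epsilon$ by Step 5 of Section 8. Conversely $\epsilon$ is supported on the $\gamma$'s.

**Step 5: $(0:_NJ_\alpha)=\langle(u-v)p_a,\ (u-b)(u-d)p_a\rangle$, which is CM3.** Both elements are supported on the $\alpha$'s, since $u=v$ on all $\gamma$'s, $u=b$ on $\gamma_{ab}$ and $u=d$ on $\gamma_{ad}$. Let $n$ be supported on the $\alpha$'s. Then $n\in N^0$. Its $\beta$-coordinates vanish, so the coefficient of $q_b$ lies in $J_\beta$, and $J_\beta q_b\subset R\epsilon$. Hence $n=hp_a+h'\epsilon$. Vanishing on $\gamma_{cb},\gamma_{cd}$ and on $\gamma_{ab},\gamma_{ad}$ gives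
$$h'\in(u-v,\ u-c,\ (u-b)(u-d)),\qquad h+h'\in(u-v,\ u-a,\ (u-b)(u-d)).$$
So $h=(u-v)h_1+(u-a)h_2+(u-c)h_3+(u-b)(u-d)h_4$ for suitable $h_i\in R$. By (8.6), the difference $n-\big((u-v)h_1+(u-b)(u-d)h_4\big)p_a$ lies in $R\epsilon$. It is supported on the $\alpha$'s, where $\epsilon$ vanishes, so all its coordinates are $0$ and it is $0$.

Taking $\alpha$-coordinates, where $p_a=1$, and using $R/J_\alpha\hookrightarrow\bigoplus R/I_{\alpha_i}$, we see that $(0:_NJ_\alpha)$ is isomorphic to the ideal $\mathfrak j=(u-v,(u-b)(u-d))$ of $R/J_\alpha$. The quotient $(R/J_\alpha)/\mathfrak j=R/(u-a,u-c,u-v,(u-b)(u-d))$ is Cohen–Macaulay of dimension 2, and $R/J_\alpha$ is Cohen–Macaulay of dimension 3. So $\mathfrak j$ has depth 3, and it is CM3. By the symmetry (8.9), $(0:_NJ_\beta)=\langle(v-u)q_b,\ (v-a)(v-c)q_b\rangle$ is CM3.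

**Step 6: $(0:_NI_\zeta)=R\,(u-a)(v-a)z\cong R/I_\zeta$, which is CM3.** By (8.8) the element $(u-a)(v-a)z$ is supported on $\zeta$: $u=a$ on $\alpha_2$ and $\gamma_{ab}$, and $v=a$ on $\beta_2$. Conversely let $n=gz+n_0$ with $n_0\in N^0$ be supported on $\zeta$. By (8.4) the $\alpha$-coordinates of $n_0$ have the form $h1_\alpha$. Vanishing of $n$ on $\alpha_3$ and on $\alpha_2$ gives $h|_{\alpha_3}=0$ and $(ga+h)|_{\alpha_2}=0$. So $ga$, hence $g$, vanishes on $\alpha_2\cap\alpha_3=\{a=b=c=d=u\}$. Similarly the $\beta$-coordinates of $n_0$ are $h'1_\beta$ with $h'|_{\beta_3}=0$ and $(-ga+h')|_{\beta_2}=0$, so $g$ vanishes on $\{a=b=c=d=v\}$. In $R/I_\zeta=\mathbb C[a,u,v]$ the image of $g$ is therefore divisible by $(u-a)(v-a)$. So $n$ has the same $\zeta$-coordinate as a multiple of $(u-a)(v-a)z$. Their difference has all coordinates $0$, so it is $0$. The generator has a nonzero coordinate only in the domain $R/I_\zeta$, so its annihilator is $I_\zeta$.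

**Step 7: $\pi_1$ is surjective.** We lift the generator by restricting the first factor of $\mathrm{Tor}$ to the cyclic submodule $Rz$. By (8.8) and injectivity of $\mathrm{ev}$, $\mathrm{ann}(z)=I_\zeta\cap I_{\alpha_2}\cap I_{\beta_2}\cap I_{\gamma_{ab}}$, and this equals
$$\mathfrak b:=(a-b,\ (c-a)(v-a),\ (d-a)(u-a)).$$
Indeed $\mathfrak b$ is a reduced complete intersection, because $a-b,c-a,v-a,d-a,u-a$ are independent, and its four components are $a=b=c=d$; $a=b=c=u$; $a=b=v=d$; $a=b=v=u$. The composite $R/\mathfrak b(-1)\cong Rz\hookrightarrow N\to R/I_\zeta(-1)$ is the natural projection. With $I_\zeta=(a-b,c-a,d-a)$ the matrix is $\Phi=\mathrm{diag}(1,v-a,u-a)$. By (10.1) the composite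
$$(0:_N\mathfrak b)=\mathrm{Tor}_3(Rz,N)\to T\xrightarrow{\pi_1}(0:_NI_\zeta)$$
is multiplication by $(v-a)(u-a)$. It sends $z\in(0:_N\mathfrak b)$ to $(u-a)(v-a)z$, which is the generator found in Step 6.

**Step 8: a resolution of $Rp_a$.** For $\pi_2$ we use the cyclic submodule $Rp_a$, which is not a complete intersection, so we first resolve it. Let $\mu=(a-b)(a-d)$. By (8.4), $\mathrm{ann}(p_a)$ is the intersection of the five primes of $\alpha_1,\alpha_2,\alpha_3,\gamma_{ab},\gamma_{ad}$. We claim that it equals
$$\mathfrak a:=(u-a,g_1,g_2,g_3),\qquad g_1=(c-a)(v-a),\quad g_2=(c-a)\mu,\quad g_3=a\mu .$$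
Up to sign, $g_1,g_2,g_3$ are the maximal minors of the matrix with rows
$$\sigma_1=(\mu,\ -(v-a),\ 0),\qquad\sigma_2=(0,\ a,\ -(c-a)),$$
and indeed $\mu g_1-(v-a)g_2=0$ and $ag_2-(c-a)g_3=0$. If $c=a$, the common zeros are given by $a\mu=0$; if $c\neq a$, they are given by $v=a$ and $\mu=0$. So the locus has codimension 2, with components $(c-a,a)$, $(c-a,a-b)$, $(c-a,a-d)$, $(v-a,a-b)$, $(v-a,a-d)$. By Hilbert–Burch, $R/(g_1,g_2,g_3)$ is Cohen–Macaulay with resolution $F:0\to R^2\to R^3\to R$ given by $\sigma_1,\sigma_2$ and $(g_1,g_2,g_3)$. The $g_i$ do not involve $u$, so $u-a$ is a nonzerodivisor on it. Hence $R/\mathfrak a$ is Cohen–Macaulay of codimension 3 with resolution $F\otimes(R\xrightarrow{u-a}R)$, and its components are those of the five cycles. The ideal is reduced at the generic point of each component: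

- at $(c-a,a)$, $\mu$ and $v-a$ are units, so $g_1,g_3$ generate $(c-a,a)$;
- at $(c-a,a-b)$, $v-a$, $a$ and $a-d$ are units, so $g_1,g_3$ generate it; likewise at $(c-a,a-d)$ with $a-b$ in place of $a-d$;
- at $(v-a,a-b)$, $c-a$ and $a-d$ are units, so $g_1,g_2$ generate it; likewise at $(v-a,a-d)$ with $a-b$ in place of $a-d$.

By Fact 4, $\mathfrak a$ is the intersection of the five primes, that is, $\mathfrak a=\mathrm{ann}(p_a)$. The top homology of $F\otimes(R\xrightarrow{u-a}R)\otimes N$ is
$$\mathrm{Tor}_3(Rp_a,N)=\{(m_1,m_2)\in N^2:\ (u-a)m_i=0,\ \mu m_1=0,\ (v-a)m_1=am_2,\ (c-a)m_2=0\}, \tag{10.4}$$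
because $m_1\sigma_1+m_2\sigma_2=(\mu m_1,\ -(v-a)m_1+am_2,\ -(c-a)m_2)$.

**Step 9: $\pi_2$ is surjective.** We compute the map from (10.4) to $(0:_NJ_\alpha)\oplus(0:_NJ_\beta)$ and hit the generators of Step 5. The composite $Rp_a\hookrightarrow N^0\to N^0/R\epsilon=R/J_\alpha\oplus R/J_\beta$ is the projection $R/\mathfrak a\to R/J_\alpha$ into the first summand. Write $J_\alpha=(u-a,h_1,h_2)$ with $h_1=c-a$, $h_2=a\mu$. A comparison map from $F$ to the Koszul complex of $(h_1,h_2)$, with degree-1 basis $\mathbf e_1,\mathbf e_2$, is given on the three basis elements over $g_1,g_2,g_3$ by $(v-a)\mathbf e_1$, $\mu\,\mathbf e_1$, $\mathbf e_2$, since $g_1=(v-a)h_1$, $g_2=\mu h_1$, $g_3=h_2$. Then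
$$\sigma_1\mapsto\mu(v-a)\mathbf e_1-(v-a)\mu\,\mathbf e_1=0,\qquad\sigma_2\mapsto a\mu\,\mathbf e_1-(c-a)\mathbf e_2=h_2\mathbf e_1-h_1\mathbf e_2 .$$
The latter is, up to sign, the boundary of $\mathbf e_1\wedge\mathbf e_2$. So in degree 2 the comparison map kills the first basis element and sends the second to $\pm\mathbf e_1\wedge\mathbf e_2$. Tensoring with the identity of $R\xrightarrow{u-a}R$, we find that $\mathrm{Tor}_3(Rp_a,N)\to(0:_NJ_\alpha)\oplus(0:_NJ_\beta)$ is $(m_1,m_2)\mapsto(\pm m_2,0)$.

The following two pairs satisfy the conditions in (10.4).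

- $(m_1,m_2)=(-a\,p_a,\ (u-v)p_a)$. Clearly $(u-a)m_i=0$. By (8.7), $\mu m_1=-a\mu p_a=0$. Next, $am_2-(v-a)m_1=a(u-v)p_a+a(v-a)p_a=a(u-a)p_a=0$. Finally $(c-a)p_a=-(u-c)p_a=-(u-c)\epsilon$ by (8.6), so $(c-a)m_2=-(u-v)(u-c)\epsilon=0$.
- $(m_1,m_2)=(0,\ \mu p_a)$. Since $(u-a)p_a=0$, we have $\mu p_a=(u-b)(u-d)p_a$, which lies in $(0:_NJ_\alpha)$ by Step 5. So it is killed by $u-a$ and by $c-a\in J_\alpha$, and $a\mu p_a=0$ by (8.7).

So, up to sign, both generators of $(0:_NJ_\alpha)$ are in the image of $\pi_2$, with second component $0$. The symmetry (8.9) transports the whole computation to $Rq_b$ and gives the same for $(0:_NJ_\beta)$. Hence $\pi_2$ is surjective.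

By Steps 4 to 9, (10.2) and (10.3) become short exact sequences that exhibit $T$ as a successive extension of CM3 modules. So $T$ is CM3, and by Step 1 condition (ii) holds.

## 11. Tameness of $\mathcal A(G)$ and the restriction to $x_u=x_v$

*Proof of Theorem A and Theorem B(1).* By Section 8, Step 8, and Sections 9 and 10, Proposition 7.3 applies: the essentialization of $\mathcal A(G)$ is tame. By Proposition 6.2 it is gentle, with $S/I_0=S/I$ Cohen–Macaulay, and this ring is a domain because $I$ is prime. Passing back to $\mathcal A(G)$ adds one polynomial variable (Section 5, Step 1), which preserves gentleness and the property of being a Cohen–Macaulay domain, and it preserves tameness by the remark after Definition 6.1. Since $G/uv=G_{\rm oct}$, the graph $G$ is gentle and $G_{\rm oct}$ is obtained from it by contracting one edge, so the conjecture is false. The restriction of the tame and gentle arrangement $\mathcal A(G)$ to the hyperplane $x_u=x_v$ is $\mathcal A(G_{\rm oct})$, which is not gentle. $\square$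

## 12. Attaching a vertex to a clique

*Proof of Theorem B(2).* Let $\mathcal A(G_1)$ be tame, and let $G'$ be obtained from $G_1$ by adding a vertex $k$ adjacent exactly to a nonempty clique $K$ of $G_1$. Let $R$ be the ring of $G_1$ and $R'=R[x_k]$.

**Step 1: interpolation.** This step is what makes derivations extend. Suppose $(g_j)\in R^K$ satisfies $g_i-g_j\in(x_i-x_j)$ for $i,j\in K$. Then there is a unique $h\in R[x_k]$ of $x_k$-degree $<|K|$ with $h(x_j)=g_j$ for all $j\in K$. Uniqueness holds because the difference of two solutions has $|K|$ distinct roots in the domain $R$ and degree less than $|K|$. Existence is by induction on $|K|$, the case $|K|=1$ being trivial. Fix $j_1\in K$ and write $g_j-g_{j_1}=(x_j-x_{j_1})g_j'$ for $j\ne j_1$. For $i,j\neq j_1$ we have, modulo $x_i-x_j$,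
$$0\equiv g_j-g_i=(x_j-x_{j_1})g_j'-(x_i-x_{j_1})g_i'\equiv(x_j-x_{j_1})(g_j'-g_i') .$$
Since $x_i-x_j$ is prime and does not divide $x_j-x_{j_1}$, we get $g_i'-g_j'\in(x_i-x_j)$. By induction there is $h_1$ of degree $<|K|-1$ with $h_1(x_j)=g_j'$ for $j\ne j_1$, and $h=g_{j_1}+(x_k-x_{j_1})h_1$ works.

**Step 2: the derivations of $G'$.** This step proves
$$\mathrm{Der}(\mathcal A(G'))\cong R'\otimes\mathrm{Der}(\mathcal A(G_1))\oplus R'\delta,\qquad\delta=\prod_{j\in K}(x_k-x_j)\,\partial_k .$$
For $\theta=\sum g_j\partial_j\in\mathrm{Der}(\mathcal A(G_1))$ the components $g_j$ with $j\in K$ satisfy the hypothesis of Step 1, because $K$ is a clique. The resulting $h_\theta$ satisfies $h_\theta-g_j\in(x_k-x_j)$ for $j\in K$, so $\theta+h_\theta\partial_k\in\mathrm{Der}(\mathcal A(G'))$. By uniqueness this lift is $R$-linear in $\theta$. Conversely, the components of $\theta'\in\mathrm{Der}(\mathcal A(G'))$ at the vertices of $G_1$ form an element of $R'\otimes\mathrm{Der}(\mathcal A(G_1))$. After subtracting its lift, extended $R'$-linearly, there remains $h\,\partial_k$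 with $h$ divisible by all $x_k-x_j$, $j\in K$, which is a multiple of $\delta$.

**Step 3: tameness of $G'$ and the conclusion.** By Step 2, $\Omega^p(G')\cong R'\otimes(\Omega^p(G_1)\oplus\Omega^{p-1}(G_1))$, so $\mathcal A(G')$ is tame. Its essentialization is tame, hence gentle by Proposition 6.2, and so $\mathcal A(G')$ is gentle. The graph $G$ is 2-connected: removing $w$ leaves $K_{3,3}$, and removing any other vertex leaves $K_{2,3}$, possibly with $w$ attached to at least three of its vertices, which is connected. Start from $G$ and repeatedly add a vertex joined to the two ends of an edge, a clique with two vertices. Each addition keeps the graph 2-connected and tame. So for every $n\ge7$ we get a 2-connected gentle graph on $n$ vertices that contains $G$ as an induced subgraph, and from it $G_{\rm oct}$ is obtained by contracting $uv$ in that subgraph. For $n\le6$, $G_{\rm oct}$ has 6 vertices and contraction loses vertices, so it is obtainable only from itself, and the conjecture holds by the known facts. $\square$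

## 13. Subdividing an edge

*Proof of Theorem B(3).* Let $\mathcal A=\{f_1,\dots,f_m\}$ be the essentialized arrangement of $G_1$ over $R$, and let $f_m=f_e$ be the form of the subdivided edge $e=ij$. Let $k$ be the new vertex and $y=x_i-x_k$. Then $x_k-x_j=f_e-y$, and the new arrangement is
$$\mathcal A'=\{f_1,\dots,f_{m-1},\ y,\ f_e-y\}\quad\text{over }R[y],$$
with parameters $s_1,\dots,s_{m-1},s_y,s'$. Put $\sigma=s_y+s'$, $t=s_y$, $S=R[s_1,\dots,s_{m-1},\sigma]$ and $S'=S[y,t]$, graded by $\deg y=\deg t=1$, so that $S_0'=S$. Here $\sigma$ plays the role of $s_m$ for $\mathcal A$. For instance, subdividing an edge of the triangle gives the four-cycle. We compare both ideals of $\mathcal A'$ with those of $\mathcal A$ by intersecting with $S$.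

**Step 1: $I_0(\mathcal A')\cap S=I_0(\mathcal A)$.** A derivation $\theta+h\partial_y$, where $\theta$ is an $R[y]$-combination of the $\partial_{x_j}$, lies in $\mathrm{Der}(\mathcal A')$ iff $\theta(f_i)\in(f_i)$ for $i<m$, $h=yh'$, and $\theta(f_e)-yh'=(f_e-y)\kappa$ for some $h',\kappa\in R[y]$. With $g=h'-\kappa$ the last condition reads $\theta(f_e)=f_e\kappa+yg$, and the derivation contributes
$$\sum_{i<m}s_i\frac{\theta(f_i)}{f_i}+s_yh'+s'\kappa=\sum_{i<m}s_i\frac{\theta(f_i)}{f_i}+\sigma\kappa+tg .$$
The conditions on $(\theta,\kappa,g)$ are homogeneous in $y$ if $\theta$ and $\kappa$ have $y$-degree $\delta$ and $g$ has $y$-degree $\delta-1$; the contribution is then homogeneous of degree $\delta$ in $S'$. So $I_0(\mathcal A')$ is generated by homogeneous elements of degrees $\delta\ge0$. Those with $\delta=0$ have $g=0$, no $y$ in $\theta$, and $\theta(f_e)=f_e\kappa$; so $\theta\in\mathrm{Der}(\mathcal A)$, the element is $\theta(\ell_{\mathcal A})$, and every $\theta\in\mathrm{Der}(\mathcal A)$ occurs. The degree-$0$ part of $I_0(\mathcal A')$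 is $I_0(\mathcal A')\cap S$, and it is generated over $S$ by the generators of degree $0$.

**Step 2: $I(\mathcal A')\cap S=I(\mathcal A)$.** Let $\mathcal L,\mathcal L'$ be the sets of critical pairs of $\mathcal A$ and $\mathcal A'$. By Step 2 of Section 5, $\mathcal L'$ is irreducible, with points over every point of the complement. On $\mathcal L'$ the $y$-equation is $s_y/y=s'/(f_e-y)=:\lambda$, so $\sigma=\lambda y+\lambda(f_e-y)=f_e\lambda$, and the remaining equations are $\sum_{i<m}s_i\,df_i/f_i+\lambda\,df_e=0$. On the dense open set $f_e\ne0$ of $\mathcal L'$ we have $\lambda=\sigma/f_e$, so its points project to points of $\mathcal L$. Every point of $\mathcal L$ is obtained: take any $y\ne0,f_e$, put $\lambda=\sigma/f_e$, $s_y=\lambda y$, $s'=\lambda(f_e-y)$. So a polynomial in $S$ vanishes on $\mathcal L'$ iff it vanishes on $\mathcal L$.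

**Step 3: the conclusion.** If $\mathcal A'$ is gentle, intersecting $I_0(\mathcal A')=I(\mathcal A')$ with $S$ gives $I_0(\mathcal A)=I(\mathcal A)$, so $\mathcal A$ is gentle. This proves the first statement. Now suppose a gentle graph had an induced subgraph isomorphic to a subdivision of $G_{\rm oct}$. Localizations of gentle hyperplane arrangements are gentle, so that subdivision would be gentle. Undoing the subdivisions one at a time, we would find that $\mathcal A(G_{\rm oct})$ is gentle, which it is not. $\square$
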